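\title{Two Haar-1 sets whose union is not Haar-countable}

\begin{abstract}
A subset of an uncountable abelian Polish group $X$ is Haar-countable (Haar-finite, Haar-1) if it is contained in a Borel set that meets every translate of some Cantor set in a countable set (a finite set, at most one point). We show that a countable union of Haar-finite sets need not be Haar-countable. In every such $X$ there are a Borel Haar-1 set $A_1$ and a compact Haar-1 set $A_2$ such that every Cantor set contains a Cantor set with a translate inside $A_1$ or inside $A_2$. The main tool is a family of pairwise disjoint closed sets, indexed by $2^\omega$, each of which contains a translate of every sufficiently thin set, with the translation chosen in a Borel way.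
\end{abstract}

\section{The question and the result}\label{sec:intro}

Throughout, $X$ is an uncountable abelian Polish group, that is, an uncountable abelian topological group whose topology is separable and completely metrizable. A \emph{Cantor set} in $X$ is a subset homeomorphic to $2^\omega$.

\begin{definition}\label{def:haar}
A set $A\subseteq X$ is \emph{Haar-countable} if there are a Borel set $B\supseteq A$ and a Cantor set $C\subseteq X$ such that $(C+x)\cap B$ is countable for every $x\in X$. It is \emph{Haar-finite} if $B$ and $C$ can be chosen with $(C+x)\cap B$ finite for every $x$, and \emph{Haar-$n$} (for an integer $n\ge1$) if they can be chosen with $|(C+x)\cap B|\le n$ for every $x$. In each case $C$ is called a \emph{witness}.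
\end{definition}

These notions measure smallness with a movable probe: a set is small if some Cantor set, wherever it is placed, sees few of its points. The classes increase in the order Haar-1, Haar-$n$, Haar-finite, Haar-countable. A singleton is Haar-1 and a countable set is Haar-countable, with any witness. Small sets can also be uncountable. In $\mathbb R^2$, a line is Haar-1, witnessed by a Cantor subset of any line in another direction, and the graph of a continuous function $\mathbb R\to\mathbb R$ is Haar-1, witnessed by a Cantor subset of the vertical axis.

Haar-finite sets do not, in general, form an ideal. One may still hope that unions lose only a little, just as a countable union of finite sets is countable. This is the following question from \cite{Kwela}.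

\begin{quote}
\emph{Is the union $\bigcup_{k\in\omega}A_k$ Haar-countable for every uncountable abelian Polish group $X$ and every sequence $(A_k)_{k\in\omega}$ of Haar-finite subsets of $X$?}
\end{quote}

There are reasons to guess that it is. If the sets $A_k$ have a common witness, their union is Haar-countable with that witness. This happens for countably many lines in the plane: some direction is left unused. Witnesses are also flexible, since a translate of a witness and a Cantor subset of a witness are again witnesses. Finally, the measure analogue holds. Call $A$ \emph{Haar-null} if there are a Borel set $B\supseteq A$ and a Borel probability measure $\mu$ on $X$ with $\mu(B+x)=0$ for all $x$. If $\mu_1,\mu_2$ work for $B_1,B_2$, then the convolution works for both, because $(\mu_1*\mu_2)(B_1+x)=\int\mu_1(B_1+x-y)\,d\mu_2(y)=0$, and symmetrically for $B_2$. The analogue of the convolution for Cantor sets is the sum $C_1+C_2$, and here the argument breaks: $(C_1+C_2+x)\cap B_1$ is a union of continuum many finite sets, one for each point of $C_2$, and nothing bounds its size. In fact the answer is no, in every group and already for two sets.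

\begin{theorem}\label{thm:main}
Let $X$ be any uncountable abelian Polish group. There are a Borel Haar-1 set $A_1\subseteq X$ and a compact Haar-1 set $A_2\subseteq X$ such that every Cantor set $C\subseteq X$ contains a Cantor set $P$ having a translate contained in $A_1$ or in $A_2$. Consequently, for every Cantor set $C$ there is $x\in X$ with $(C+x)\cap(A_1\cup A_2)$ uncountable, so $A_1\cup A_2$ is not Haar-countable.
\end{theorem}

The second sentence follows from the first: if $P\subseteq C$ and $P+x\subseteq A_i$, then $(C+x)\cap B\supseteq P+x$ for every set $B\supseteq A_1\cup A_2$, so $C$ is not a witness for any such $B$. Adding empty sets to the pair $A_1,A_2$ gives a sequence that answers the question negatively. Two sets is the minimum possible, and Haar-1 is the smallest class in the hierarchy, so the theorem applies to all the classes at once.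

\begin{corollary}\label{cor:families}
In every uncountable abelian Polish group, no family of sets that contains all Haar-1 sets and consists of Haar-countable sets is closed under unions of two sets.
\end{corollary}

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:model} shows the construction in the group $(\mathbb Z/2\mathbb Z)^\omega$, where it can be carried out coordinate by coordinate. Sections~\ref{sec:coding}--\ref{sec:A1} contain the proof, and Section~\ref{sec:limits} shows two directions in which the theorem cannot be improved.

\section{Tools}\label{sec:prelim}

\subsection*{The metric}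
A discrete separable space is countable, so $X$ is not discrete. If one point of $X$ were isolated, then by translation all points would be; hence $X$ has no isolated points. By the Birkhoff--Kakutani theorem $X$ has a compatible translation-invariant metric $\rho$, and $\rho$ is complete, since invariant compatible metrics on abelian Polish groups are complete (Klee). We write $\|x\|=\rho(x,0)$. Then $\rho(x,y)=\|x-y\|$, $\|-x\|=\|x\|$ and $\|x+y\|\le\|x\|+\|y\|$, and a series $\sum_b e_b$ with $\sum_b\|e_b\|<\infty$ converges.

\subsection*{Cantor sets}
For $\alpha\in2^\omega$ let $\alpha|k\in2^k$ be its initial segment of length $k$. For $s\in 2^k$, the sequence $s$ followed by zeros is $s0^\infty\in 2^\omega$. The cylinders $\{\alpha:\alpha|k=s\}$ are clopen, homeomorphic to $2^\omega$, and form a base. So every point of a Cantor set $C$ has relatively clopen neighborhoods in $C$ of arbitrarily small diameter that are themselves Cantor sets. The image of $2^\omega$ under a continuous injection into $X$ is a Cantor set, by compactness.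

\subsection*{Two theorems of descriptive set theory}
A set is \emph{meager} if it is a countable union of nowhere dense sets; a closed set with empty interior is nowhere dense.

\begin{theorem}[Mycielski; see {\cite[19.1]{Kechris}}]\label{thm:myc}
Let $Z$ be a nonempty Polish space without isolated points and let $R_m\subseteq Z^{l_m}$ $(m\in\omega)$ be meager. There is a Cantor set $M\subseteq Z$ such that, for every $m$, no $l_m$-tuple of pairwise distinct points of $M$ lies in $R_m$.
\end{theorem}

\begin{theorem}[Lusin--Souslin]\label{thm:LS}
Let $Z,Z'$ be Polish spaces, $\Phi\colon Z\to Z'$ a Borel map, and $E\subseteq Z$ a Borel set on which $\Phi$ is injective. Then $\Phi[E]$ is Borel.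
\end{theorem}

\subsection*{Haar-1 sets and differences}
The Haar-1 condition has two reformulations, one for each of the sets $A_1,A_2$.

\begin{lemma}\label{lem:diff}
For $A,C\subseteq X$ the following are equivalent:
\begin{enumerate}
\item[(i)] $|A\cap(C+x)|\le1$ for every $x\in X$;
\item[(ii)] $(A-A)\cap(C-C)\subseteq\{0\}$;
\item[(iii)] $(z+C)\cap(z'+C)=\emptyset$ for all distinct $z,z'\in A$.
\end{enumerate}
\end{lemma}

\begin{proof}
Each condition fails exactly when there are distinct $z,z'\in A$ and $d,d'\in C$ with $z-z'=d-d'$. For (ii) this is the definition. For (i), the equation says that $z-d=z'-d'$, so that $z$ and $z'$ both lie in $C+x$ for this common value $x$. For (iii), it says that $z+d'=z'+d$.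
\end{proof}

\section{The construction in the group $(\mathbb Z/2\mathbb Z)^\omega$}\label{sec:model}

In this section only, $X=(\mathbb Z/2\mathbb Z)^\omega$ with coordinatewise addition, so that $-z=z$. Nothing here is used later, but each step of the general proof has its model here.

\subsection*{An axis and a graph}
Let $S\subseteq\omega$ be infinite with infinite complement. Let $C_1$ be the set of $z\in X$ that vanish outside $S$, and $C_2$ the set of $z$ that vanish on $S$. Both are closed subgroups and Cantor sets, and $X$ is the square $C_2\times C_1$, in which the cosets of $C_1$ are the vertical lines and the cosets of $C_2$ the horizontal lines. A Borel set is Haar-1 with witness $C_1$ exactly when it meets each vertical line at most once, that is, when it is the graph of a partial function from $C_2$ to $C_1$.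

We want $A_1$ to be such a graph and to contain a translate of a Cantor subset of as many Cantor sets $C$ as possible. This is impossible when $C$ lies in a vertical line, and this is why a second set is needed. Let $A_2=C_1$ be the vertical axis. It meets each horizontal line once, so it is Haar-1 with witness $C_2$, and it contains a translate of every subset of a vertical line. If no Cantor subset of $C$ lies in a vertical line, then $C$ contains a Cantor set $P$ that meets each vertical line at most once (Lemma~\ref{lem:dich} below, with $D=C_1$). Such a $P$ is itself a graph, and a union of graphs with disjoint domains is a graph. So the task is to choose, for continuum many sets $P$, translations $x(P)$ such that the sets $x(P)+P+C_1$ are pairwise disjoint. A transfinite recursion would give no reason for the union of the sets $x(P)+P$ to be Borel. Instead, we give each $P$ its own code $c\in2^\omega$ and choose $x(P)$ so that the code can be read off from \emph{every} point of $x(P)+P+C_1$.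

\subsection*{One bit, two points}
To write one bit into two points $w,w'$ at once by a single translation, we need disjoint sets $H_0,H_1$, each containing a translate of every two-point set. Two coordinates are not enough: one of two disjoint subsets of $(\mathbb Z/2\mathbb Z)^2$ has at most two points, hence at most one nonzero difference out of three. Four coordinates, split into two blocks of length two, suffice. Let $H_1$ be the set of words with at least one block equal to $00$, and let $H_0$ be its complement. To move $w,w'$ into $H_1$, use one block for each point: let $x$ agree with $w$ on the first block and with $w'$ on the second. To move them into $H_0$, let $x$ differ on each block from both $w$ and $w'$, which is possible as $4>2$. For $w=00\,10$ and $w'=10\,11$: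
\[
\begin{array}{lll}
x=00\,11: & w+x=00\,01\in H_1, & w'+x=10\,00\in H_1,\\
x=01\,00: & w+x=01\,10\in H_0, & w'+x=11\,11\in H_0.
\end{array}
\]
The two bits are written differently. One translation cannot send two different words to $00$ on the same block, so the bit $1$ is written in a different block for each point. One translation can avoid $00$ for all points at once, so the bit $0$ is written in every block.

\subsection*{All bits}
Partition the stages $b\in\omega$ into consecutive intervals $I_0<I_1<\cdots$ with $|I_k|=4^k$, and partition the coordinates into consecutive blocks $J_0<J_1<\cdots$ with $|J_b|=2k+1$ for $b\in I_k$. Let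
\[
H^k_1=\{z: z|J_b=0\text{ for some }b\in I_k\},\qquad H^k_0=X\setminus H^k_1,\qquad H_c=\bigcap_kH^k_{c(k)}\quad(c\in2^\omega),
\]
where $z|J$ is the restriction of $z$ to $J$. The sets $H_c$ are pairwise disjoint. Let $m_k$ be the first coordinate after the blocks $J_b$, $b\in I_k$. Suppose that for every $k$ the points of a set $T$ have at most $4^k$ different restrictions to the coordinates below $m_k$, listed as $w_b$, $b\in I_k$. Given $c$, define $x$ block by block. For $b\in I_k$ let $x|J_b=w_b|J_b$ if $c(k)=1$, and let $x|J_b$ differ from all $w_{b'}|J_b$, $b'\in I_k$, if $c(k)=0$; this is possible as $2^{2k+1}>4^k$. Then $x+T\subseteq H_c$. Now take $S=\{m_k:k\in\omega\}$, so that $C_1$ has $2^k$ restrictions below $m_k$. Lemma~\ref{lem:dich} also lets us take $P$ so thin that it has at most $2^k$ restrictions below $m_k$ for every $k$. Then $T=P+C_1$ has at most $4^k$, and different codes for different $P$ give the disjointness we wanted.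

\subsection*{Removing the coordinates}
Let $G_b$ be the subgroup of points that vanish below $\min J_b$, a small ball about $0$, and let $Y_b$ be the set of points that vanish from $\min J_b$ on. Then $Y_b$ meets each coset of $G_b$ once, so it is a net at the scale of $G_b$, and $\{z:z|J_b=0\}=Y_b+G_{b+1}$ is the neighborhood of this net at the next, finer scale. In a general group we therefore replace ``$z|J_b=0$'' by ``$z$ is very close to a net $Y_b$'', and we build $x$ as a sum of corrections $e_b$ of size at most the mesh of $Y_b$. Two things change. The correction $e_b$ must take the earlier corrections into account, and the later corrections disturb what stage $b$ has achieved, so the sets $H_0^k$ and $H_1^k$ need margins.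

\section{Disjoint closed sets that absorb thin sets}\label{sec:coding}

From now on $X$ is again arbitrary. Fix the partition of $\omega$ into consecutive intervals $I_0<I_1<\cdots$ with $|I_k|=n_k=4^k$, and put $b_k=\max I_k$. A sequence $w\in X^\omega$ is read as a list of $n_k$ points $w_b$, $b\in I_k$, for each level $k$.

\begin{proposition}\label{prop:coding}
There are reals $r_k>0$ with $r_k\to0$, pairwise disjoint closed sets $H_c\subseteq X$ $(c\in2^\omega)$, and a Borel map $\xi\colon2^\omega\times X^\omega\to X$ such that
\[
\xi(c,w)+T(w)\subseteq H_c\quad\text{for all }c,w,\qquad\text{where}\quad T(w)=\bigcap_{k\in\omega}\ \bigcup_{b\in I_k}\{t\in X:\rho(t,w_b)<2r_k\}.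
\]
\end{proposition}

The proof occupies the rest of this section.

\subsection*{Scales}
Stage $b$ has a coarse scale $\varepsilon_b$, the mesh of the net, and a fine scale $\delta_b$, which measures closeness to the net. To push $n_k$ points away from the net we need $n_k+1$ candidate corrections that are small compared with $\varepsilon_b$ and far apart compared with $\delta_b$; this dictates the order of the choices. Let $\varepsilon_0=1$. Given $\varepsilon_b$ with $b\in I_k$, choose distinct points $a_b^0,\dots,a_b^{n_k}$ with $\|a_b^i\|<\varepsilon_b/4$, which exist since $0$ is not isolated. Then choose $\delta_b>0$ with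
\[
\delta_b\le\varepsilon_b/32,\qquad \rho(a_b^i,a_b^{i'})\ge4\delta_b\quad(i\ne i'),
\]
and put $\varepsilon_{b+1}=\delta_b/8$. Then $\varepsilon_{b+1}\le\varepsilon_b/256$ and $\delta_{b+1}\le\delta_b/256$, and
\begin{equation}\label{eq:tail}
\sum_{b'>b}\varepsilon_{b'}\le\frac{256}{255}\,\varepsilon_{b+1}=\frac{256}{255}\cdot\frac{\delta_b}{8}<\frac{\delta_b}{4}\qquad(b\in\omega).
\end{equation}
Put $r_k=\delta_{b_k}/8$. Then $r_k\to0$, and since $(\delta_b)$ decreases,
\begin{equation}\label{eq:r}
2r_k\le\delta_b/4\qquad(b\in I_k).
\end{equation}

\subsection*{Nets and coding sets}
By Zorn's lemma let $Y_b\subseteq X$ be maximal among the sets whose distinct points are at distance at least $\varepsilon_b$. It is nonempty, and it is countable because the open balls of radius $\varepsilon_b/2$ about its points are disjoint and $X$ is separable. By maximality, every $u\in X$ has some $y\in Y_b$ with $\rho(u,y)<\varepsilon_b$. Fix an enumeration $y_b^0,y_b^1,\dots$ of $Y_b$, with repetitions if $Y_b$ is finite. Define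
\[
H^k_1=\bigcup_{b\in I_k}\{z:\operatorname{dist}(z,Y_b)\le\delta_b/2\},\qquad
H^k_0=\bigcap_{b\in I_k}\{z:\operatorname{dist}(z,Y_b)\ge\delta_b\},
\]
and $H_c=\bigcap_kH^k_{c(k)}$ for $c\in2^\omega$. These sets are closed, since $\operatorname{dist}(\cdot,Y_b)$ is continuous and $I_k$ is finite. A point of $H^k_1$ violates one of the inequalities defining $H^k_0$, so $H^k_0\cap H^k_1=\emptyset$. If $c\neq c'$, then $c(k)\ne c'(k)$ for some $k$, and so $H_c\cap H_{c'}=\emptyset$.

Moving one point onto $Y_b$ by a correction of norm below $\varepsilon_b$ is possible by the net property. Moving $n_k$ points away from $Y_b$ at once is the following pigeonhole argument, which replaces the inequality $2^{2k+1}>4^k$.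

\begin{lemma}\label{lem:avoid}
Let $b\in I_k$ and $u_1,\dots,u_{n_k}\in X$. There is $i\le n_k$ with $\operatorname{dist}(u_j+a_b^i,Y_b)\ge2\delta_b$ for all $j$.
\end{lemma}

\begin{proof}
Write $\varepsilon=\varepsilon_b$, $\delta=\delta_b$, $a^i=a_b^i$. Call $y\in Y_b$ \emph{near} $u_j$ if $\rho(u_j,y)<\varepsilon/4+2\delta$. If $y$ is not near $u_j$, then for every $i$
\[
\rho(u_j+a^i,y)\ge\rho(u_j,y)-\|a^i\|\ge2\delta,
\]
so only near points matter. Two points near $u_j$ are at distance less than $2(\varepsilon/4+2\delta)\le2(\varepsilon/4+\varepsilon/16)<\varepsilon$, so at most one point of $Y_b$ is near $u_j$; call it $y_j$ if it exists. We have $\rho(u_j+a^i,y_j)<2\delta$ exactly when $a^i$ lies in the open ball of radius $2\delta$ about $y_j-u_j$. Two points of this ball are at distance less than $4\delta$, so it contains at most one $a^i$. Thus each $j$ excludes at most one of the $n_k+1$ indices $i$, and some index remains.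
\end{proof}

\subsection*{The translation}
Fix $c\in2^\omega$ and $w\in X^\omega$. Define $e_b\in X$ by recursion on $b$, writing $x_b=\sum_{b'<b}e_{b'}$ (so $x_0=0$). Let $b\in I_k$.
\begin{itemize}
\item If $c(k)=1$, let $i$ be least with $\rho(y_b^i,w_b+x_b)<\varepsilon_b$, and put $e_b=y_b^i-(w_b+x_b)$. Then $w_b+x_{b+1}\in Y_b$.
\item If $c(k)=0$, let $i$ be least with $\operatorname{dist}(w_p+x_b+a_b^i,Y_b)\ge2\delta_b$ for all $p\in I_k$, which exists by Lemma~\ref{lem:avoid}, and put $e_b=a_b^i$. Then $\operatorname{dist}(w_p+x_{b+1},Y_b)\ge2\delta_b$ for all $p\in I_k$.
\end{itemize}
In both cases $\|e_b\|<\varepsilon_b$. So $\xi=\xi(c,w)=\sum_be_b$ converges, and \eqref{eq:tail} gives $\|\xi-x_{b+1}\|<\delta_b/4$ for every $b$.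

Let $t\in T(w)$ and $k\in\omega$, and take $p\in I_k$ with $\rho(t,w_p)<2r_k$. By \eqref{eq:r}, for every $b\in I_k$,
\begin{equation}\label{eq:err}
\rho(t+\xi,\,w_p+x_{b+1})\le\|t-w_p\|+\|\xi-x_{b+1}\|<\delta_b/4+\delta_b/4=\delta_b/2.
\end{equation}
If $c(k)=1$, use \eqref{eq:err} with $b=p$: since $w_p+x_{p+1}\in Y_p$, we get $\operatorname{dist}(t+\xi,Y_p)<\delta_p/2$, so $t+\xi\in H^k_1$. If $c(k)=0$, use it for every $b\in I_k$: we get $\operatorname{dist}(t+\xi,Y_b)\ge2\delta_b-\delta_b/2>\delta_b$, so $t+\xi\in H_0^k$. As $k$ was arbitrary, $t+\xi\in H_c$.

\subsection*{Measurability}
We show by induction that $x_b$ is a Borel function of $(c,w)$. Suppose that it is, and let $b\in I_k$. On the clopen set where $c(k)=1$, each condition $\rho(y_b^i,w_b+x_b)<\varepsilon_b$ defines a Borel set $E_i$, and on $E_i\setminus\bigcup_{i'<i}E_{i'}$ we have $x_{b+1}=y_b^i-w_b$. On the clopen set where $c(k)=0$, each condition ``$\operatorname{dist}(w_p+x_b+a_b^i,Y_b)\ge2\delta_b$ for all $p\in I_k$'' defines a Borel set $E'_i$, and on $E'_i\setminus\bigcup_{i'<i}E'_{i'}$ we have $x_{b+1}=x_b+a_b^i$. So $x_{b+1}$ is Borel on each piece of a countable Borel partition, hence Borel. The map $\xi$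 is the pointwise limit of the Borel maps $x_b$ into a metric space, so it is Borel. This proves Proposition~\ref{prop:coding}.

\section{A dichotomy for Cantor sets}\label{sec:dich}

The numbers $r_k$ are now fixed, and they tell us how thin a Cantor set must be for Proposition~\ref{prop:coding} to apply. We work with parametrized Cantor sets, because a parametrization supplies the finite lists of approximating points in a canonical way.

\begin{definition}\label{def:thin}
A continuous map $g\colon2^\omega\to X$ is \emph{thin} if $\rho(g(\alpha),g(\beta))<r_k$ whenever $k\in\omega$ and $\alpha|k=\beta|k$. For $D\subseteq X$, the map $g$ is \emph{$D$-free} if $g(\alpha)-g(\beta)\notin D$ whenever $\alpha\ne\beta$.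
\end{definition}

If $0\in D$, a $D$-free map is injective, so its image is a Cantor set. The next lemma generalizes the alternative ``inside a vertical line, or a graph''. Its proof uses only that $r_k>0$ and $r_k\to0$.

\begin{lemma}\label{lem:dich}
Let $D\subseteq X$ be closed with $0\in D$ and $D=-D$, and let $C\subseteq X$ be a Cantor set. Then
\begin{enumerate}
\item[(a)] $C$ contains a Cantor set $P$ with $P-P\subseteq D$, or
\item[(b)] there is a thin $D$-free map $g$ with $g[2^\omega]\subseteq C$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose that (a) fails. ``Clopen'' means relatively clopen in $C$. Let $U\subseteq C$ be nonempty and clopen, and let $r>0$. The set $U$ contains a Cantor set, hence points $p,q$ with $p-q\notin D$, and $p\ne q$ because $0\in D$. Since $D$ is closed and subtraction is continuous, there are disjoint clopen sets $U_0\ni p$ and $U_1\ni q$, contained in $U$ and of diameter less than $r$, with $(U_0-U_1)\cap D=\emptyset$. Since $D=-D$, also $(U_1-U_0)\cap D=\emptyset$.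

Start with a nonempty clopen $F_\emptyset\subseteq C$ of diameter less than $r_0$, and split repeatedly. This gives nonempty clopen sets $F_s$, indexed by finite binary sequences $s$, such that $F_{s0},F_{s1}\subseteq F_s$, $\operatorname{diam}F_s<r_k$ for $s\in2^k$, and $D$ is disjoint from $F_{s0}-F_{s1}$ and from $F_{s1}-F_{s0}$. For $\alpha\in2^\omega$ the decreasing compact sets $F_{\alpha|k}$ have diameters tending to $0$; let $g(\alpha)$ be their unique common point. If $\alpha|k=\beta|k$, then $g(\alpha),g(\beta)\in F_{\alpha|k}$, so their distance is less than $r_k$. Hence $g$ is continuous and thin. If $\alpha\ne\beta$ and $s$ is their longest common initial segment, then one of $g(\alpha),g(\beta)$ lies in $F_{s0}$ and the other in $F_{s1}$, so $g(\alpha)-g(\beta)\notin D$.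
\end{proof}

\section{The witnesses and the compact set $A_2$}\label{sec:A2}

Let $C_1$ be the future witness for $A_1$ and $D=C_1-C_1$. By Lemma~\ref{lem:diff}, a set with witness $C_1$ contains no two distinct points with difference in $D$. So $A_1$ cannot contain a translate of a set $P$ as in case (a) of Lemma~\ref{lem:dich}. But such a $P$ satisfies $P-p\subseteq D$ for any $p\in P$, so $A_2=D$ catches it. We need $D$ to be Haar-1, and this is not automatic: for the middle-thirds Cantor set in $\mathbb R$, the differences are the sums $2\sum_{i\ge1}\eta_i3^{-i}$ with $\eta_i\in\{-1,0,1\}$, which fill $[-1,1]$. We therefore choose $C_1$ together with a witness $C_2$ for $D$ inside one Cantor set free of short linear relations.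

\begin{lemma}\label{lem:A2}
There are Cantor sets $C_1,C_2\subseteq X$ and a thin homeomorphism $h\colon2^\omega\to C_1$ such that $D=C_1-C_1$ satisfies $(D-D)\cap(C_2-C_2)=\{0\}$.
\end{lemma}

\begin{proof}
For $1\le l\le4$ and $m_1,\dots,m_l\in\mathbb Z$ consider
\[
R_{m_1,\dots,m_l}=\Big\{(u_1,\dots,u_l,v,v')\in X^{l+2}:\ \sum_{i=1}^lm_iu_i=v-v'\Big\}.
\]
This set is closed. It has empty interior: since $X$ has no isolated points, a nonempty open subset of $X^{l+2}$ contains two tuples that differ only in the coordinate $v$, while in $R_{m_1,\dots,m_l}$ the coordinate $v$ is determined by the others. There are countably many such sets, so Theorem~\ref{thm:myc} gives a Cantor set $M$ with no tuple of distinct points in any of them. Let $M_1,M_2\subseteq M$ be disjoint Cantor sets, and put $C_2=M_2$. Apply Lemma~\ref{lem:dich} to $M_1$ and the closed set $\{0\}$. Case (a) is impossible, as a Cantor set has two distinct points, so there is a thin injection $h\colon2^\omega\to M_1$. Put $C_1=h[2^\omega]$.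

An element of $(D-D)\cap(C_2-C_2)$ has the form $d_1+d_2-d_3-d_4=v-v'$ with $d_1,\dots,d_4\in M_1$ and $v,v'\in M_2$. Let $u_1,\dots,u_l$ be the distinct points among $d_1,\dots,d_4$, and collect terms to write the left side as $\sum_im_iu_i$, where some $m_i$ may be $0$. If $v\ne v'$, then $u_1,\dots,u_l,v,v'$ are distinct points of $M$, because $M_1\cap M_2=\emptyset$, and they form a tuple in $R_{m_1,\dots,m_l}$. This is impossible, so $v-v'=0$.
\end{proof}

Fix $C_1,C_2,h$ and $D$ as in the lemma, and put $A_2=D$. The set $D$ is compact, as the continuous image of $C_1\times C_1$, and $0\in D=-D$. By Lemma~\ref{lem:diff}(ii), $A_2$ is a compact Haar-1 set with witness $C_2$.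

\section{The Borel set $A_1$}\label{sec:A1}

The set $A_1$ will contain one translate of the image of every thin $D$-free map. To apply Theorem~\ref{thm:LS} we need these maps to form a Borel set in a Polish space and to have Borel codes. Let $\mathcal C$ be the space of continuous maps $2^\omega\to X$ with the metric $\rho_\infty(g,g')=\max_\alpha\rho(g(\alpha),g'(\alpha))$; it is Polish, because $2^\omega$ is compact metrizable and $(X,\rho)$ is separable and complete. Let $\mathcal G\subseteq\mathcal C$ be the set of thin $D$-free maps.

\begin{lemma}\label{lem:G}
The set $\mathcal G$ is $G_\delta$ in $\mathcal C$, and there is a Borel injection $\psi\colon\mathcal C\to2^\omega$.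
\end{lemma}

\begin{proof}
For $k\in\omega$ let $E_k=\{(\alpha,\beta):\alpha|k=\beta|k\}$ and let $N_k$ be its complement in $2^\omega\times2^\omega$. Both are clopen, hence compact, and $\bigcup_kN_k$ is the set of pairs with $\alpha\ne\beta$. So $g\in\mathcal G$ if and only if for every $k$
\[
\max_{(\alpha,\beta)\in E_k}\rho(g(\alpha),g(\beta))<r_k\qquad\text{and}\qquad\operatorname{dist}(g(\alpha)-g(\beta),D)>0\ \text{ for all }(\alpha,\beta)\in N_k;
\]
the second condition uses that $D$ is closed, and by compactness of $N_k$ it holds with a positive lower bound. Replacing $g$ by $g'$ moves each difference $g(\alpha)-g(\beta)$ by at most $2\rho_\infty(g,g')$, so for each $k$ both conditions are open.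

Let $(V_k)_{k\in\omega}$ be a countable base of $\mathcal C$, and put $\psi(g)(k)=1$ if $g\in V_k$ and $\psi(g)(k)=0$ otherwise. Each coordinate of $\psi$ is Borel, so $\psi$ is Borel. If $g\ne g'$, some $V_k$ contains $g$ and not $g'$, so $\psi$ is injective.
\end{proof}

Next we feed $g[2^\omega]+C_1$ into Proposition~\ref{prop:coding}. At level $k$ each summand is approximated by $2^k$ points, and this is the reason for $n_k=4^k$.

\begin{lemma}\label{lem:x}
There is a Borel map $x\colon\mathcal C\to X$ with $x(g)+g[2^\omega]+C_1\subseteq H_{\psi(g)}$ for every thin $g$.
\end{lemma}

\begin{proof}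
For each $k$ fix a bijection $b\mapsto(s_b,s'_b)$ from $I_k$ onto $2^k\times2^k$, and put
\[
w_b(g)=g(s_b0^\infty)+h(s'_b0^\infty),\qquad w(g)=(w_b(g))_{b\in\omega}.
\]
The map $w\colon\mathcal C\to X^\omega$ is continuous, so $x(g)=\xi(\psi(g),w(g))$ is Borel. Let $g$ be thin, $t=g(\alpha)+h(\beta)$ and $k\in\omega$. Take $b\in I_k$ with $(s_b,s'_b)=(\alpha|k,\beta|k)$. As $g$ and $h$ are thin,
\[
\rho(t,w_b(g))\le\rho\big(g(\alpha),g(s_b0^\infty)\big)+\rho\big(h(\beta),h(s'_b0^\infty)\big)<2r_k.
\]
Hence $g[2^\omega]+C_1\subseteq T(w(g))$, and Proposition~\ref{prop:coding} applies.
\end{proof}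

Define $\Phi\colon\mathcal C\times2^\omega\to X$ by $\Phi(g,\alpha)=x(g)+g(\alpha)$, and put
\[
A_1=\Phi[\mathcal G\times2^\omega]=\bigcup_{g\in\mathcal G}\big(x(g)+g[2^\omega]\big).
\]

\begin{lemma}\label{lem:A1}
The set $A_1$ is Borel and Haar-1 with witness $C_1$.
\end{lemma}

\begin{proof}
We claim that for distinct pairs $(g,\alpha),(g',\alpha')\in\mathcal G\times2^\omega$,
\begin{equation}\label{eq:disj}
\big(\Phi(g,\alpha)+C_1\big)\cap\big(\Phi(g',\alpha')+C_1\big)=\emptyset.
\end{equation}
If $g\ne g'$, then by Lemma~\ref{lem:x} the two sets lie in $H_{\psi(g)}$ and $H_{\psi(g')}$, which are disjoint since $\psi(g)\ne\psi(g')$. If $g=g'$, then $\alpha\ne\alpha'$, and a common point would give $g(\alpha)+d=g(\alpha')+d'$ with $d,d'\in C_1$, so $g(\alpha)-g(\alpha')=d'-d\in D$, although $g$ is $D$-free.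

Since $C_1\neq\emptyset$, \eqref{eq:disj} shows that $\Phi$ is injective on the Borel set $\mathcal G\times2^\omega$. The map $\Phi$ is Borel, because $x$ is Borel and the evaluation $(g,\alpha)\mapsto g(\alpha)$ is continuous. By Theorem~\ref{thm:LS}, $A_1$ is Borel. Distinct points of $A_1$ come from distinct pairs, so \eqref{eq:disj} is condition (iii) of Lemma~\ref{lem:diff} for $A_1$ and $C_1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $A_1$ is Borel and Haar-1 by Lemma~\ref{lem:A1}, and $A_2=D$ is compact and Haar-1 by Section~\ref{sec:A2}. Let $C\subseteq X$ be a Cantor set and apply Lemma~\ref{lem:dich} to $C$ and $D$. In case (a), $C$ contains a Cantor set $P$ with $P-P\subseteq D$, and $P-p\subseteq A_2$ for any $p\in P$. In case (b), there is $g\in\mathcal G$ such that $P=g[2^\omega]$ is a Cantor set contained in $C$, and $P+x(g)\subseteq A_1$. The consequence for $A_1\cup A_2$ was derived after the statement of the theorem.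
\end{proof}

\begin{remark}\label{rem:hyp}
Uncountability of $X$ is used only through the absence of isolated points, which gives the candidates $a_b^i$ and the empty interior of the sets $R_{m_1,\dots,m_l}$; a countable group contains no Cantor set, so there no set is Haar-countable. Separability makes the nets $Y_b$ countable and gives the codes $\psi(g)$, and both facts are needed for $A_1$ to be Borel. Completeness of $\rho$ gives the convergence of $\sum_be_b$. Commutativity enters through the metric, which is invariant and complete, and through the rearrangements in Lemma~\ref{lem:diff} and Lemma~\ref{lem:A2}.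
\end{remark}

\section{Limits of the theorem}\label{sec:limits}

The union $A_1\cup A_2$ is seen by every Cantor set, but it is still small for measure and category. Haar-null sets were defined in Section~\ref{sec:intro}. A set $A\subseteq X$ is \emph{Haar-meager} if there are a Borel set $B\supseteq A$, a nonempty compact metric space $K$ and a continuous map $f\colon K\to X$ such that $f^{-1}[B+x]$ is meager in $K$ for every $x\in X$. In abelian Polish groups the Haar-null sets (Christensen, 1972) and the Haar-meager sets (Darji, 2013) form $\sigma$-ideals; in particular, both classes are closed under countable unions.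

\begin{proposition}\label{prop:null}
A countable union of Haar-countable subsets of $X$, in particular of Haar-finite subsets, is both Haar-null and Haar-meager.
\end{proposition}

\begin{proof}
It suffices to treat one Haar-countable set $A$, with Borel set $B\supseteq A$ and witness $C$. For every $x$ the set $C\cap(B+x)=((C-x)\cap B)+x$ is countable. Let $\mu$ be the image of the fair coin-tossing measure on $2^\omega$ under a homeomorphism onto $C$. It is concentrated on $C$ and gives measure $0$ to points, so $\mu(B+x)=0$. Let $f\colon C\to X$ be the inclusion. Then $f^{-1}[B+x]=C\cap(B+x)$ is countable, hence meager in $C$, since $C$ has no isolated points.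
\end{proof}

So ``not Haar-countable'' in Theorem~\ref{thm:main} cannot be strengthened to ``not Haar-null'' or ``not Haar-meager''. The asymmetry between the compact set $A_2$ and the Borel set $A_1$ cannot be removed in general either. A set is \emph{$\sigma$-compact} if it is a countable union of compact sets.

\begin{proposition}\label{prop:sigmacompact}
If $X$ is not locally compact, then every $\sigma$-compact set $L\subseteq X$ is Haar-1.
\end{proposition}

\begin{proof}
Write $L=\bigcup_nK_n$ with $K_n$ compact and increasing; then $L$ is Borel and $L-L=\bigcup_n(K_n-K_n)$. A compact subset of $X$ has empty interior, for otherwise one point, and by translation every point, would have a compact neighborhood. So the compact set $K_n-K_n$ is closed with empty interior. The homeomorphism $(u,v)\mapsto(u-v,v)$ of $X^2$ maps $R_n=\{(u,v):u-v\in K_n-K_n\}$ onto $(K_n-K_n)\times X$, so $R_n$ is closed and nowhere dense. Theorem~\ref{thm:myc} gives a Cantor set $C$ with $u-v\notin K_n-K_n$ for all $n$ and all distinct $u,v\in C$. Thus $(L-L)\cap(C-C)\subseteq\{0\}$, and Lemma~\ref{lem:diff} applies.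
\end{proof}

A countable union of $\sigma$-compact sets is $\sigma$-compact. Hence, when $X$ is not locally compact, countably many Haar-finite sets whose union is not Haar-countable cannot all be $\sigma$-compact. In particular, since $A_2$ is compact, the set $A_1$ in Theorem~\ref{thm:main} cannot be taken compact, or even $\sigma$-compact, in such a group.

\begin{thebibliography}{9}

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Kwela}
Adam Kwela, \emph{Haar-smallest sets}, arXiv:1711.09753 (2017).

\end{thebibliography}
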